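# One isomorphism between syzygies of the residue field forces the Golod property

## Two rings in two variables

Let $k$ be a field and take $B=k[x,y]/(x,y)^2$. Its maximal ideal $\mathfrak m=(x,y)$ satisfies $\mathfrak m^2=0$, so $\mathfrak m\cong k^2$ as a module. The first syzygy of $k$ is $\mathfrak m\cong k^2$, the second is therefore $k^4$, and in general the $n$-th syzygy is $\Omega_n(k)\cong k^{2^n}$.

The Koszul complex on $x,y$ is
$$0\to B\xrightarrow{\,1\mapsto(-y,x)\,}B^2\xrightarrow{\,(f,g)\mapsto fx+gy\,}B\to 0 .$$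
Its homology $\mathrm H_0$ is $k$, and $\mathrm H_2$ is the annihilator of $\mathfrak m$, which is $\mathfrak m$ and has dimension $2$. The alternating sum of lengths is $3-6+3=0$, so $1-\dim\mathrm H_1+2=0$ and $\dim \mathrm H_1=3$. The numbers $3$ and $2$ reappear in the syzygies: since $8\cdot 2^m=3\cdot 2^{1+m}+2\cdot 2^m$,
$$\Omega_{3+m}(k)\cong\Omega_{1+m}(k)^{\oplus 3}\oplus\Omega_{m}(k)^{\oplus 2}\qquad\text{for every } m\ge 0 .$$

Now take $C=k[x,y]/(x^2,y^2)=k[x]/(x^2)\otimes_k k[y]/(y^2)$. Over $A=k[x]/(x^2)$ the minimal resolution of $k$ is $\cdots\xrightarrow{x}A\xrightarrow{x}A$. Tensoring it over $k$ with its twin in $y$ gives a minimal resolution of $k$ over $C$ with $n+1$ free summands in degree $n$. The Koszul complex of $A$ is $A\xrightarrow{x}A$, with homology $k$ in degrees $0$ and $1$. The Koszul complex of $C$ is the tensor product of two such, so $\dim\mathrm H_1=2$ and $\dim\mathrm H_2=1$. The analogue of the isomorphism above would be $\Omega_{3+m}(k)\cong\Omega_{1+m}(k)^{\oplus2}\oplus\Omega_m(k)$. The left side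 has $m+4$ minimal generators, the right side $2(m+2)+(m+1)=3m+5$. These are never equal, so the isomorphism fails for every $m\ge0$.

So for $B$ the isomorphism holds for all $m$, and for $C$ it holds for no $m$. Can a ring lie in between, failing at $m=0$ and succeeding at some later $m$?

## Golod rings and the numbers $D_n$

Throughout, $(R,\mathfrak m,k)$ is a Noetherian local ring of embedding dimension $e$.

**Definition (syzygies and Betti numbers).** A free resolution $F$ of a finitely generated module by finite free modules is minimal if $\partial F\subseteq\mathfrak mF$. Let $\Omega_n(k)=\Omega_n^R(k)$ be the $n$-th syzygy of $k$ in a minimal resolution $F$, let $\beta_n=\beta^R_n(k)=\operatorname{rank}F_n$, with $\beta_n=0$ for $n<0$, and let $\mathrm P_k^R(t)=\sum_{n\ge0}\beta_nt^n$. A truncation of a minimal resolution is a minimal resolution, so the $i$-th Betti number of $\Omega_n(k)$ is $\beta_{n+i}$; in particular $\Omega_n(k)$ has $\beta_n$ minimal generators.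

**Definition (Koszul homology).** Let $K$ be the Koszul complex on a minimal generating set $r_1,\dots,r_e$ of $\mathfrak m$: the exterior algebra on $a_1,\dots,a_e$ in degree $1$ with $\partial a_i=r_i$. Put $\mathrm h_i=\mathrm h_i(R)=\dim_k\mathrm H_i(K)$ and $c=e-\operatorname{depth}R$.

We use three textbook facts. First, $\mathfrak m\mathrm H(K)=0$: if $r=\partial a$ with $a\in K_1$ and $z$ is a cycle, then $rz=\partial(az)$. Second, $\mathrm h_0=1$ and $\mathrm h_j=0$ for $j>c$. Third, $\mathrm h_1=0$ only if $R$ is regular.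

**Definition (Golod ring).** Put $\mathrm H(t)=\sum_{j=1}^c\mathrm h_jt^{j+1}$. The ring $R$ is Golod if $\mathrm P_k^R(t)\,(1-\mathrm H(t))=(1+t)^e$.

For $B$ we have $\mathrm P=1/(1-2t)$ and $1-3t^2-2t^3=(1+t)^2(1-2t)$, so $B$ is Golod. For $C$ we have $\mathrm P=1/(1-t)^2$, and $1-2t^2-t^3$ is not $(1+t)^2(1-t)^2$, so $C$ is not Golod.

It is known that $R$ is Golod if and only if the isomorphism
$$\Omega_{e+1+m}(k)\simeq\bigoplus_{j=1}^c\Omega_{e-j+m}(k)^{\oplus\mathrm h_j}\tag{1}$$
exists for $m=0$, and also if and only if it exists for every $m\ge0$. The question, whose source is Doan Trung Cuong and Toshinori Kobayashi, "On direct summands of syzygies of the residue field of a local ring", arXiv:2510.24220 (2025), is whether (1) for some single $m\ge1$ already makes $R$ Golod. The answer is yes, and counting generators is enough. Put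
$$D_n=\binom en+\sum_{j=1}^c\mathrm h_j\beta_{n-1-j}-\beta_n,\qquad\text{that is,}\qquad \sum_{n\ge0}D_nt^n=(1+t)^e-\mathrm P_k^R(t)\,(1-\mathrm H(t)).\tag{2}$$
Thus $R$ is Golod if and only if all $D_n$ vanish. If $n=e+1+m$ with $m\ge0$, then $\binom en=0$, and $D_n$ is the number of generators of the right side of (1) minus that of the left side.

**Theorem A.** If for some $m\ge0$ there is an isomorphism $\Omega_{e+1+m}^R(k)\simeq\bigoplus_{j=1}^c\Omega_{e-j+m}^R(k)^{\oplus\mathrm h_j}$, then $R$ is Golod.

**Theorem B.** For every Noetherian local ring, $D_n\ge0$ and $D_{n+2}\ge D_n$ for all $n\ge0$. Moreover: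

1. If $D_n=0$ for one $n\ge c+1$, then $R$ is Golod. Conversely, if $R$ is Golod, all $D_n=0$. In particular, for any single $m\ge0$: $R$ is Golod if and only if $\beta_{e+1+m}=\sum_{j=1}^c\mathrm h_j\beta_{e-j+m}$.
2. The bound $c+1$ is sharp: for all $e\ge c\ge2$ there is a non-Golod ring with these invariants and $D_n=0$ for all $n\le c$.

For $C$, where $e=c=2$ and $\beta_n=n+1$, we find $D_0=D_1=D_2=0$ and $D_n=2(n-1)+(n-2)-(n+1)=2n-5$ for $n\ge3$. The sequence is $0,0,0,1,3,5,7,\dots$: nonnegative, nondecreasing in steps of two, and nonzero from $c+1=3$ on.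

If $c=0$, then $\operatorname{depth}R=e$, so $R$ is regular, $\mathrm H(t)=0$ and $\mathrm P_k^R=(1+t)^e$; all $D_n$ are $0$, $R$ is Golod, and Theorems A and B hold trivially. **From now on $R$ is not regular**, so $e\ge1$, $c\ge1$ and $\mathrm h_1\ge1$.

## Tails of Betti sequences do not determine their heads

The first thing to try is to descend from (1) for $m$ to (1) for $m-1$. Passing to a syzygy goes in one direction only. Over $B$ compare $M=k$ and $N=(B/xB)^{\oplus2}$. Since $xB=kx\cong k$, we have $\Omega_1(N)\cong k^2\cong\Omega_1(M)$, although $M$ has one generator and $N$ has two. So equal syzygies, and equal Betti numbers from some point on, do not even give equal numbers of generators one step earlier.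

The second thing to try is to work with numbers. Taking all Betti numbers of both sides of (1) gives $D_n=0$ for all $n\ge e+1+m$, that is,
$$\mathrm P_k^R(t)\,(1-\mathrm H(t))=(1+t)^e-E(t),\qquad E(t)\text{ a polynomial of degree}\le e+m .$$
We need $E=0$, and nothing so far forbids a nonzero $E$. Knowing that the coefficients $D_n$ of $E$ are nonnegative would not suffice: a nonzero polynomial can have nonnegative coefficients. What would suffice is nonnegativity together with $D_{n+2}\ge D_n$, because a sequence that is nonnegative, does not decrease in steps of two and is eventually zero must be zero.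

So we look for a formula that writes $D_n$ as a sum of ranks of maps, and then for an operator of degree $-2$ that compares the maps in degree $n+2$ with those in degree $n$. The example $C$ suggests where such an operator comes from: the resolution of $k$ is built from the Koszul complex by adjoining variables of degree $2$, and one can differentiate with respect to such a variable.

## The Tate resolution as a tower over the Koszul complex

**Definition (free $\Gamma$-algebra).** Let $X=\bigsqcup_{n\ge1}X_n$ be a set of variables, those in $X_n$ of degree $n$. As a graded algebra, $R\langle X\rangle$ is the tensor product over $R$ of an exterior algebra for each variable of odd degree and a divided power algebra for each variable $\chi$ of even degree. The latter has basis $1=\chi^{(0)},\chi=\chi^{(1)},\chi^{(2)},\dots$ with $\chi^{(i)}\chi^{(j)}=\binom{i+j}i\chi^{(i+j)}$. The algebra is graded commutative, squares of elements of $X$ of odd degree are $0$, and the monomials form an $R$-basis. A differential $\partial$ is $R$-linear of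 degree $-1$ and satisfies $\partial^2=0$, $\partial(gh)=\partial(g)h+(-1)^{|g|}g\,\partial(h)$ and $\partial(\chi^{(i)})=\chi^{(i-1)}\partial\chi$.

**Definition (acyclic closure, or Tate resolution).** Adjoin variables to kill homology: $X_1=\{a_1,\dots,a_e\}$ with $R\langle X_1\rangle=K$; $\partial$ maps $X_2$ bijectively to cycles whose classes form a $k$-basis of $\mathrm H_1(K)$; and for $n\ge2$, $\partial$ maps $X_{n+1}$ bijectively to cycles whose classes minimally generate $\mathrm H_n(R\langle X_{\le n}\rangle)$. Put $G=R\langle X\rangle$. Each $X_n$ is finite, $\mathrm H_0(G)=k$, and $\mathrm H_n(G)=0$ for $n\ge1$.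

For $A=k[x]/(x^2)$ we get $X_1=\{a\}$ and $X_2=\{b\}$ with $\partial a=x$, $\partial b=xa$. The basis of $G$ is $b^{(i)},ab^{(i)}$, with $\partial b^{(i)}=xa\,b^{(i-1)}$ and $\partial(ab^{(i)})=xb^{(i)}-a\cdot xa\,b^{(i-1)}=xb^{(i)}$. This is the resolution with all maps equal to $x$, so no further variables are needed. For $C$, the tensor product of two such algebras has variables $a_1,a_2$ in degree $1$ and $b_1,b_2$ in degree $2$, with $\partial b_1=xa_1$ and $\partial b_2=ya_2$.

The one deep input is the theorem of Gulliksen and Schoeller (see Avramov, *Infinite free resolutions*, Thm. 6.3.5): $G$ is a **minimal** free resolution of $k$, that is, $\partial G\subseteq\mathfrak mG$.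

**The filtration.** Let $T_l$ be the free $R$-module on the monomials of degree $l$ in the variables of degree $\ge2$. Put $p_l=\operatorname{rank}T_l$ and $p(t)=\sum_lp_lt^l$; note $T_0=R$ and $T_1=0$. Forgetting differentials, $G=\bigoplus_lKT_l$ with $KT_l\cong K\otimes_RT_l$, and $G_n=\bigoplus_iK_iT_{n-i}$. By minimality $\beta_n=\operatorname{rank}G_n$, so
$$\mathrm P_k^R(t)=(1+t)^e\,p(t).\tag{3}$$
Put $U^{(l)}=\bigoplus_{l'\le l}KT_{l'}$, so $U^{(l)}=0$ for $l<0$ and $U^{(0)}=K$. Two containments are used constantly: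
$$G_l\subseteq U^{(l)},\qquad \partial T_l\subseteq G_{l-1}\subseteq U^{(l-1)}.\tag{4}$$
By the second one, and the Leibniz rule, each $U^{(l)}$ is a DG $K$-submodule of $G$ and $U^{(l)}/U^{(l-1)}\cong K\otimes_RT_l$ with differential $\partial_K\otimes1$. With $n$ the total degree, and since $\mathfrak m\mathrm H(K)=0$,
$$\mathrm H_n(K\otimes T_l)\cong\mathrm H_{n-l}(K)\otimes_k(T_l/\mathfrak mT_l),\qquad\text{of dimension }\mathrm h_{n-l}\,p_l\quad(\mathrm h_i=0\text{ for }i<0).\tag{5}$$

**The ranks.** Put $Q_l=G/U^{(l-1)}$. It lives in degrees $\ge l$, and $Q_0=G$ has homology $k$, in degree $0$. The inclusion $K\otimes T_l=U^{(l)}/U^{(l-1)}\subseteq Q_l$ induces a map on homology. Define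
$$u_n(l)=\operatorname{length}\,\operatorname{im}\bigl(\mathrm H_n(K\otimes T_l)\to\mathrm H_n(Q_l)\bigr),\qquad v_n=\sum_{0\le l<n}u_n(l)\ge0,\qquad v(t)=\sum_{n}v_nt^n,$$
with $v_n=0$ for $n\le0$.

For $n\ge1$ these numbers can be read differently. Since $\mathrm H_n(G)=0$, the connecting map $\mathrm H_n(Q_l)\to\mathrm H_{n-1}(U^{(l-1)})$ is injective. By naturality its composite with $\mathrm H_n(K\otimes T_l)\to\mathrm H_n(Q_l)$ is the connecting map of $0\to U^{(l-1)}\to U^{(l)}\to K\otimes T_l\to0$. Hence
$$u_n(l)=\operatorname{rank}\bigl(\delta:\mathrm H_n(K\otimes T_l)\to\mathrm H_{n-1}(U^{(l-1)})\bigr)\qquad(n\ge1).\tag{6}$$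
For $C$ and $n=3$, $l=2$: the class of $z\otimes b_j$, with $z\in K_1$ a cycle, goes to the class of $\partial(zb_j)=-z\,\partial b_j$ in $\mathrm H_2(U^{(1)})=\mathrm H_2(K)$. So $\delta$ is, up to sign, multiplication $\mathrm H_1(K)\otimes\mathrm H_1(K)\to\mathrm H_2(K)$. The product of $xa_1$ and $ya_2$ is $xy\,a_1a_2$, which spans $\mathrm H_2(K)$, so $u_3(2)=1$. Also $u_3(0)=0$ because $U^{(-1)}=0$, and $u_3(1)=0$ because $T_1=0$. Hence $v_3=1$.

## The numbers $D_n$ as sums of ranks

**Lemma 1.** We have $1=p(t)(1-\mathrm H(t))+(1+t)v(t)$. Hence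
$$(1+t)^e=\mathrm P_k^R(t)(1-\mathrm H(t))+(1+t)^{e+1}v(t),\qquad D_n=\sum_{a=0}^{e+1}\binom{e+1}a v_{n-a}.\tag{7}$$
In particular, $R$ is Golod if and only if $v=0$.

*Proof.*

**Step 1.** *We count lengths in one layer of the tower.* The exact sequence $0\to K\otimes T_l\to Q_l\to Q_{l+1}\to0$ gives the exact sequence
$$\mathrm H_n(K\otimes T_l)\to\mathrm H_n(Q_l)\to\mathrm H_n(Q_{l+1})\to\mathrm H_{n-1}(K\otimes T_l)\to\mathrm H_{n-1}(Q_l).$$
Starting from $\mathrm H(Q_0)=k$, induction on $l$ shows that every $\mathrm H_n(Q_l)$ has finite length; call it $x_n(l)$. Cutting the sequence at the two outer maps, whose images have lengths $u_n(l)$ and $u_{n-1}(l)$, and using (5), we get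
$$x_n(l+1)=x_n(l)-u_n(l)+\mathrm h_{n-1-l}\,p_l-u_{n-1}(l).\tag{8}$$

**Step 2.** *We compute the lowest rank $u_l(l)$.* In degree $l$ we have $(Q_l)_l=T_l$, and in degree $l+1$ we have $K_1T_l\oplus T_{l+1}$. The boundaries in degree $l$ are $\mathfrak mT_l$ together with the $T_l$-components of $\partial T_{l+1}$, and these lie in $\mathfrak mT_l$ by minimality. So $\mathrm H_l(Q_l)=T_l/\mathfrak mT_l=\mathrm H_l(K\otimes T_l)$, and $u_l(l)=p_l$. Clearly $u_n(l)=0$ for $n<l$.

**Step 3.** *We sum over the layers.* Put $x_l(t)=\sum_nx_n(l)t^n$ and $W_l=\sum_{n>l}u_n(l)t^n$. Since $\sum_{i\ge0}\mathrm h_it^{i+1}=t+\mathrm H(t)$, (8) becomes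
$$x_{l+1}(t)=x_l(t)-(1+t)\bigl(p_lt^l+W_l\bigr)+p_lt^l\bigl(t+\mathrm H(t)\bigr)=x_l(t)-p_lt^l(1-\mathrm H(t))-(1+t)W_l .$$
Here $x_0(t)=1$, so adding these equations for $0\le l\le L$ gives
$$1-x_{L+1}(t)=\sum_{l=0}^{L}\bigl(p_lt^l(1-\mathrm H(t))+(1+t)W_l\bigr).$$
As $Q_{L+1}$ lives in degrees $\ge L+1$, the series $x_{L+1}(t)$ is divisible by $t^{L+1}$; also $W_l$ is divisible by $t^{l+1}$. Let $L\to\infty$, coefficient by coefficient. Since $\sum_lW_l=\sum_n\bigl(\sum_{0\le l<n}u_n(l)\bigr)t^n=v(t)$, this is the first formula.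

**Step 4.** *We pass to $D_n$.* Multiply by $(1+t)^e$ and use (3) to get the first part of (7). By (2) it says $\sum_nD_nt^n=(1+t)^{e+1}v(t)$, which is the second part. Since $(1+t)^{e+1}$ is invertible in $\mathbb Z[[t]]$, all $D_n$ vanish if and only if $v=0$. $\square$

For $C$: $p(t)=(1-t^2)^{-2}$, and $(1-t^2)^2-(1-2t^2-t^3)=t^3+t^4$, so $v(t)=t^3/(1-t^2)^2=t^3+2t^5+3t^7+\cdots$. This agrees with $v_3=1$ above.

Lemma 1 proves $D_n\ge0$. In the situation of Theorem A it shows that $v$ is a polynomial, and we still have to exclude a nonzero one.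

## A surjective chain map of degree $-2$

To compare degree $n+2$ with degree $n$ we want a $K$-linear chain map $G\to G$ of degree $-2$. Producing one step by step, lifting through the acyclic complex $G$, is routine (we do this in the proof of Lemma 4). But to conclude $v_{n+2}\ge v_n$ we need it to be surjective, and a construction that chooses each value only up to cycles says nothing about the image in high degrees. The way out is to make the map a derivation: it then begins with $\partial/\partial b$ for a variable $b$ of degree $2$, which is visibly onto, and the correction terms can be controlled.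

**Lemma 2.** There is a surjective $K$-linear map $\theta:G\to G$ of degree $-2$ with $\theta\partial=\partial\theta$.

*Proof.*

**Step 1.** *We construct derivations with prescribed values on the variables.* For $\chi\in X$ of even degree let $d_\chi$ be the $R$-linear map with $d_\chi(\chi^{(i)}N)=\chi^{(i-1)}N$ for monomials $N$ not involving $\chi$, where $\chi^{(-1)}=0$. For $\chi$ of odd degree let $d_\chi(\chi N)=N$ and $d_\chi(N)=0$. We claim
$$d_\chi(gh)=d_\chi(g)h+(-1)^{|\chi||g|}g\,d_\chi(h).$$
It suffices to take monomials $g,h$, and we let $N,N'$ be monomials without $\chi$. If $|\chi|$ is even, $\chi$ commutes with everything and the claim reduces to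
$$\chi^{(i-1)}\chi^{(j)}+\chi^{(i)}\chi^{(j-1)}=\Bigl(\tbinom{i+j-1}{i-1}+\tbinom{i+j-1}{i}\Bigr)\chi^{(i+j-1)}=\tbinom{i+j}i\chi^{(i+j-1)},$$
which is $d_\chi(\chi^{(i)}\chi^{(j)})$. If $|\chi|$ is odd, there are four cases. For $(N,N')$ both sides are $0$. For $(\chi N,N')$ both are $NN'$. For $(N,\chi N')$ we have $N\chi N'=(-1)^{|N|}\chi NN'$, and both sides are $(-1)^{|N|}NN'$. For $(\chi N,\chi N')$ the product is $0$ because $\chi^2=0$, and the right side is $N\chi N'+(-1)^{|N|+1}\chi NN'=0$.

Now choose any $g_\chi\in G_{|\chi|-2}$ for $\chi\in X$ and put $\theta=\sum_{\chi\in X}g_\chi d_\chi$; on each monomial only finitely many terms are nonzero. The degree of $\theta$ is $-2$. Since $|g_\chi|\equiv|\chi|$ modulo $2$, moving $g_\chi$ past $g$ cancels the sign $(-1)^{|\chi||g|}$, so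
$$\theta(gh)=\theta(g)h+g\,\theta(h),\qquad \theta(\chi)=g_\chi,\qquad\theta(\chi^{(i)})=\chi^{(i-1)}\theta(\chi)\ \text{ for }|\chi|\text{ even}.$$
We call such a map a $\Gamma$-derivation of degree $-2$. As $g_\chi\in G_{|\chi|-2}\subseteq R\langle X_{\le|\chi|-2}\rangle$, it preserves each subalgebra $R\langle X_{\le n}\rangle$, and there it depends only on the $g_\chi$ with $|\chi|\le n$.

**Step 2.** *We show that $\theta\partial=\partial\theta$ need only be checked on variables.* Put $\gamma=\theta\partial-\partial\theta$. Expanding,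
$$\theta\partial(gh)=\theta\partial(g)\,h+\partial(g)\,\theta(h)+(-1)^{|g|}\bigl(\theta(g)\,\partial(h)+g\,\theta\partial(h)\bigr),$$
$$\partial\theta(gh)=\partial\theta(g)\,h+(-1)^{|g|}\theta(g)\,\partial(h)+\partial(g)\,\theta(h)+(-1)^{|g|}g\,\partial\theta(h).$$
So $\gamma(gh)=\gamma(g)h+(-1)^{|g|}g\,\gamma(h)$. For $|\chi|$ even, $\theta(\chi)$ has even degree and commutes with $\partial\chi$, so
$$\gamma(\chi^{(i)})=\bigl(\chi^{(i-2)}\theta(\chi)\partial\chi+\chi^{(i-1)}\theta\partial\chi\bigr)-\bigl(\chi^{(i-2)}\partial\chi\,\theta(\chi)+\chi^{(i-1)}\partial\theta(\chi)\bigr)=\chi^{(i-1)}\gamma(\chi).$$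
Monomials are products of elements $\chi^{(i)}$, so if $\gamma$ vanishes on $X_{\le n}$, it vanishes on $R\langle X_{\le n}\rangle$.

**Step 3.** *We choose the values so that $\theta$ commutes with $\partial$.* Since $\mathrm h_1\ge1$, we may fix $b\in X_2$. Define $g_\chi=\theta(\chi)$ by induction on $|\chi|$.

On $X_1$ and on $X_2\setminus\{b\}$ put $\theta=0$, and put $\theta(b)=1$. Then $\theta$ vanishes on $K$. For $\chi\in X_1\cup X_2$, $\theta\partial\chi$ has negative degree and $\partial\theta\chi\in\partial G_{\le0}=0$, so $\gamma(\chi)=0$.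

For $\chi\in X_3$ write $\partial\chi=\sum_{\zeta\in X_2}r_\zeta\zeta+\kappa$ with $r_\zeta\in R$ and $\kappa\in K_2$. From $\partial^2\chi=0$ we get $\sum_\zeta r_\zeta[\partial\zeta]=0$ in $\mathrm H_1(K)$. The classes $[\partial\zeta]$ form a $k$-basis, so all $r_\zeta\in\mathfrak m$. Hence $\theta(\partial\chi)=r_b\in\mathfrak m=\partial(G_1)$, and we choose $\theta(\chi)\in G_1$ with $\partial\theta(\chi)=r_b$.

For $\chi\in X_n$, $n\ge4$, the element $\partial\chi$ lies in $R\langle X_{\le n-1}\rangle$, where $\theta$ is already defined and commutes with $\partial$. So $\theta\partial\chi\in G_{n-3}$ satisfies $\partial(\theta\partial\chi)=\theta\partial^2\chi=0$. As $n-3\ge1$ and $\mathrm H_{n-3}(G)=0$, we can choose $\theta(\chi)\in G_{n-2}$ with $\partial\theta(\chi)=\theta\partial\chi$.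

By Step 2, $\theta\partial=\partial\theta$. Since $\theta$ kills $K$, $\theta(gh)=g\,\theta(h)$ for $g\in K$, so $\theta$ is $K$-linear.

**Step 4.** *We prove surjectivity by comparing $\theta$ with $d_b$.* As $\theta$ vanishes on $X_1\cup X_2$ except at $b$, we have $\theta=d_b+\eta$ with $\eta=\sum_{|\chi|\ge3}\theta(\chi)d_\chi$. Let $J$ be the $R$-linear map $b^{(i)}N\mapsto b^{(i+1)}N$, for monomials $N$ without $b$; then $d_bJ=\mathrm{id}$. Give a monomial the weight
$$\sum_{|\chi|\ge3}|\chi|\cdot(\text{exponent of }\chi),$$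
and let $G^{\le w}$ be the span of the monomials of weight $\le w$; it is $0$ for $w<0$. A product of two monomials is zero or, up to sign, an integer multiple of a monomial whose weight is the sum, so $G^{\le w}G^{\le w'}\subseteq G^{\le w+w'}$. A monomial of degree $n$ has weight at most $n$, so $G_n\subseteq G^{\le n}$.

For $|\chi|\ge3$, $d_\chi$ lowers the weight by $|\chi|$ (or gives $0$), and $\theta(\chi)\in G_{|\chi|-2}\subseteq G^{\le|\chi|-2}$. So $\eta(G^{\le w})\subseteq G^{\le w-2}$. The map $J$ preserves weight, since $b$ is not counted. Therefore $\eta J$ lowers weight by at least $2$, every element is killed by some power of it, and $\theta J=1+\eta J$ is bijective with inverse $\sum_{i\ge0}(-\eta J)^i$. So $\theta$ is surjective. $\square$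

## Monotonicity, and Theorem A

**Lemma 3.** $v_{n+2}\ge v_n$ for all $n$. Hence $D_{n+2}\ge D_n\ge0$.

*Proof.*

**Step 1.** *We make $\theta$ act on the tower.* By (4), $\theta(T_{l+2})\subseteq G_l\subseteq U^{(l)}$ for $l\ge0$, while $\theta(T_0)=\theta(T_1)=0$ by degree. With $K$-linearity, $\theta(U^{(l+2)})\subseteq U^{(l)}$ for all $l\ge-2$. So for $l\ge0$, $\theta$ induces a commutative square with vertical maps of degree $-2$:
$$\begin{array}{ccc}K\otimes T_{l+2}&\longrightarrow&Q_{l+2}\\ \downarrow&&\downarrow\\ K\otimes T_l&\longrightarrow&Q_l\end{array}$$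

**Step 2.** *We show that the left vertical map is onto on homology.* It is $K\otimes\bar\theta$, where $\bar\theta:T_{l+2}\to T_l$ is $\theta$ followed by the projection of $G_l=\bigoplus_iK_iT_{l-i}$ to $T_l$. The composite $G_{l+2}\xrightarrow{\theta}G_l\to T_l$ is onto by Lemma 2. For $i\ge1$ it kills $K_iT_{l+2-i}$, because $\theta$ sends this into $K_iG_{l-i}\subseteq U^{(l-1)}$, which has no $T_l$-component. So $\bar\theta$ alone is onto. It is a surjection of free modules, hence split, so $K\otimes\bar\theta$ is a split surjection of complexes and $\mathrm H_{n+2}(K\otimes T_{l+2})\to\mathrm H_n(K\otimes T_l)$ is onto.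

**Step 3.** *We compare ranks.* By Step 2 and the square, the image of $\mathrm H_n(K\otimes T_l)$ in $\mathrm H_n(Q_l)$ is the image, under $\mathrm H_{n+2}(Q_{l+2})\to\mathrm H_n(Q_l)$, of the image of $\mathrm H_{n+2}(K\otimes T_{l+2})$ in $\mathrm H_{n+2}(Q_{l+2})$. A homomorphic image cannot be longer, so $u_n(l)\le u_{n+2}(l+2)$. Summing,
$$v_n=\sum_{0\le l<n}u_n(l)\le\sum_{0\le l<n}u_{n+2}(l+2)\le v_{n+2}.$$
The statement on $D_n$ follows from (7), whose coefficients are nonnegative. $\square$

*Proof of Theorem A.* Suppose (1) holds for some $m\ge0$. Comparing the $i$-th Betti numbers of both sides for all $i\ge0$ gives $\beta_n=\sum_j\mathrm h_j\beta_{n-1-j}$ for all $n=e+1+m+i\ge e+1+m$. There $\binom en=0$, so $D_n=0$ for all $n\ge e+1+m$. In (7) all terms are nonnegative and $v_n$ has coefficient $1$, so $v_n=0$ for all $n\ge e+1+m$. For any $j$, Lemma 3 gives $v_j\le v_{j+2s}=0$ for $s$ large. So $v=0$, and $R$ is Golod by Lemma 1. $\blacksquare$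

Combined with the known result, the isomorphism (1) for one $m\ge0$ is equivalent to the isomorphisms (1) for all $m\ge0$.

## From one numerical equality to all of them

Suppose we know only one equality $D_n=0$. By (7), $v_n=0$, and also $v_{n-1}=0$ because it has coefficient $e+1>0$. Lemma 3 then moves the vanishing downward, to all $v_j$ with $j\le n$. It says nothing about degrees above $n$, and there a second argument is needed: once $v$ vanishes up to degree $c+1$, it vanishes. The mechanism is that a nonzero value of $\delta$ in the first bad degree can be pushed down the tower by a chain map until it becomes a nonzero class in $\mathrm H(K)$ at the bottom, in a lower degree, where the hypothesis excludes it.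

**Lemma 4.** If $v_j=0$ for all $j\le c+1$, then $v=0$.

*Proof.* By induction it suffices to show: if $N\ge c+1$ and $v_j=0$ for all $j\le N$, then $v_{N+1}=0$.

**Step 1.** *We translate the hypothesis.* By (6) and the definition of $v_j$:

(i) $\delta=0$ on $\mathrm H_n(K\otimes T_l)$ whenever $0\le l<n\le N$;

(ii) $\mathrm H_q(U^{(s-1)})\to\mathrm H_q(U^{(s)})$ is injective whenever $0\le s\le q\le N-1$.

Statement (ii) holds because the kernel is the image of $\delta$ on $\mathrm H_{q+1}(K\otimes T_s)$, which is $0$ by (i), as $s<q+1\le N$.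

**Step 2.** *We take a nonzero value of $\delta$ in degree $N+1$ and find the layer it comes from.* Let $0\le l\le N$ and $\alpha\in\mathrm H_{N+1}(K\otimes T_l)$, and suppose $\xi=\delta(\alpha)\in\mathrm H_N(U^{(l-1)})$ is not $0$. Then $l\ge1$, as $U^{(-1)}=0$. Let $d\le l-1$ be minimal such that $\xi$ is the image of some $\xi'\in\mathrm H_N(U^{(d)})$. Since $\xi\ne0$, $d\ge0$. If $d=0$, then $\xi'\in\mathrm H_N(K)=0$ because $N>c$, a contradiction. So $d\ge1$. The image $\bar\xi$ of $\xi'$ in $\mathrm H_N(K\otimes T_d)=\mathrm H_{N-d}(K)\otimes_k(T_d/\mathfrak mT_d)$ is nonzero, for otherwise $\xi'$ would come from $\mathrm H_N(U^{(d-1)})$, against the minimality of $d$. Choose a linear functional $\varepsilon:T_d/\mathfrak mT_d\to k$ with $(1\otimes\varepsilon)(\bar\xi)\ne0$ in $\mathrm H_{N-d}(K)$.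

**Step 3.** *We extend $\varepsilon$ to a chain map on $G$.* We construct an $R$-linear $\phi:G\to G$ of degree $-d$ with
$$\phi(gh)=(-1)^{d|g|}g\,\phi(h)\ \ (g\in K),\qquad\partial\phi=(-1)^d\phi\partial ,$$
by defining it on $T_0,T_1,T_2,\dots$ in turn. The first rule then defines $\phi$ on $KT_i$. If $\partial\phi(\tau)=(-1)^d\phi(\partial\tau)$ for $\tau\in T_i$, then for $g\in K$
$$\partial\phi(g\tau)=(-1)^{d|g|}\partial(g)\phi(\tau)+(-1)^{d|g|+|g|}g\,\partial\phi(\tau),$$
$$(-1)^d\phi\partial(g\tau)=(-1)^{d|g|}\partial(g)\phi(\tau)+(-1)^{d|g|+|g|}g\,(-1)^d\phi(\partial\tau),$$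
and these agree. So only basis elements $\tau\in T_i$ need attention, and for them $\partial\tau\in U^{(i-1)}$, where $\phi$ is already defined and satisfies $\partial\phi=(-1)^d\phi\partial$.

For $i<d$ put $\phi(T_i)=0$. For $i=d$ let $\phi|_{T_d}=\tilde\varepsilon:T_d\to R=G_0$ be an $R$-linear lift of $\varepsilon$; the condition holds since $\partial G_0=0$ and $\phi(\partial\tau)$ has degree $-1$. For $i=d+1$, minimality gives $\partial\tau\in\mathfrak mG_d$, so $\phi(\partial\tau)\in\mathfrak m=\partial G_1$, and we choose $\phi(\tau)\in G_1$ with $\partial\phi(\tau)=(-1)^d\phi(\partial\tau)$. For $i\ge d+2$, $\phi(\partial\tau)\in G_{i-1-d}$ is a cycle of degree $\ge1$, because $\partial\phi(\partial\tau)=(-1)^d\phi(\partial^2\tau)=0$. It is therefore a boundary, and we choose $\phi(\tau)\in G_{i-d}$ in the same way.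

Since $\phi(T_i)\subseteq G_{i-d}\subseteq U^{(i-d)}$, we have $\phi(U^{(i)})\subseteq U^{(i-d)}$ for all $i$. In particular $\phi:U^{(d)}\to U^{(0)}=K$ kills $U^{(d-1)}$, so it factors through the map $K\otimes T_d\to K$, $g\otimes\tau\mapsto(-1)^{d|g|}\tilde\varepsilon(\tau)g$. On homology this is $\pm(1\otimes\varepsilon)$, because $\mathfrak m\mathrm H(K)=0$.

**Step 4.** *We reach a contradiction at the bottom of the tower.* By Step 3, $\phi(\xi')=\pm(1\otimes\varepsilon)(\bar\xi)$ is a nonzero element of $\mathrm H_{N-d}(U^{(0)})$. Consider its image in $\mathrm H_{N-d}(U^{(l-1-d)})$. As $\phi$ is compatible with the inclusion $U^{(d)}\subseteq U^{(l-1)}$, this image is $\phi(\xi)=\phi(\delta(\alpha))$. As $\phi$ maps the sequence $0\to U^{(l-1)}\to U^{(l)}\to K\otimes T_l\to0$ to the sequence $0\to U^{(l-1-d)}\to U^{(l-d)}\to K\otimes T_{l-d}\to0$ and commutes with differentials up to sign, $\phi(\delta(\alpha))=\pm\delta(\phi(\alpha))$ with $\phi(\alpha)\in\mathrm H_{N+1-d}(K\otimes T_{l-d})$. Since $l-d<N+1-d\le N$, this is $0$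 by (i).

But $\mathrm H_{N-d}(U^{(0)})\to\mathrm H_{N-d}(U^{(l-1-d)})$ is injective: it is the composite of the maps in (ii) with $q=N-d\le N-1$ and $1\le s\le l-1-d\le N-1-d<q$. So $\phi(\xi')=0$, a contradiction. Hence $\delta=0$ on $\mathrm H_{N+1}(K\otimes T_l)$ for all $l<N+1$, and $v_{N+1}=0$ by (6). $\square$

*Proof of Theorem B, inequalities and part 1.* The inequalities are Lemma 3. If $R$ is Golod, all $D_n=0$ by (2). Conversely let $D_n=0$ with $n\ge c+1$. By (7), $v_n=v_{n-1}=0$. By Lemma 3, $v_{n-2s}=v_{n-1-2s}=0$ for all $s\ge0$, so $v_j=0$ for every $j\le n$, in particular for $j\le c+1$. Lemma 4 gives $v=0$, so $R$ is Golod by Lemma 1. The last sentence of part 1 is the case $n=e+1+m\ge c+1$, where $\binom en=0$. $\blacksquare$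

Consequently, for a non-Golod ring $\beta_n<\binom en+\sum_j\mathrm h_j\beta_{n-1-j}$ strictly for every $n\ge c+1$. In particular the two modules in (1) never have the same minimal number of generators, for any $m\ge0$, just as we saw for $C$.

## Rings with $D_n=0$ up to $n=c$ that are not Golod

*Proof of Theorem B, part 2.* Let $c\ge2$ and
$$S=k[x_1,\dots,x_c]/\bigl(x_ix_j\ (i<j),\ x_i^2-x_j^2\bigr).$$

**Step 1.** *We record the structure of $S$.* Put $w=x_1^2$, so $x_ix_j=0$ for $i\ne j$ and $x_i^2=w$ for all $i$. The functional on quadratic forms with $x_i^2\mapsto1$ and $x_ix_j\mapsto0$ for $i<j$ kills the relations, so $w\ne0$ and $S_2=kw$. In degree $3$, $x_iw=x_ix_1^2=0$ for $i\ne1$, and $x_1w=x_1x_2^2=0$. So $S$ has Hilbert series $1+cs+s^2$; it is local artinian (so localizing at the homogeneous maximal ideal changes nothing), with depth $0$ and embedding dimension $c$. For a linear form $\ell=\sum a_ix_i$ we have $\ell x_i=a_iw$, so no element with nonzero linear part and zero constant term lies in the socle; the socle is $kw$,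 and $S$ is Gorenstein.

**Step 2.** *We find in which internal degrees the Koszul homology lives.* Give $a_i$ internal degree $1$, so $K_i$ has basis $a_I$, $|I|=i$, over $S$, and in internal degree $i+r$ it is $\bigoplus_Ia_IS_r$ with $r\in\{0,1,2\}$. We compute $\mathrm H_i(K)$ for $i\ge1$.

For $r=0$: $a_I\mapsto\sum_{\nu\in I}\pm x_\nu a_{I\setminus\nu}$. The terms for different $I$ are distinct basis elements, so this map is injective and there is no homology.

For $r=2$: all elements are cycles. The differential sends $x_\nu a_J$ to $\pm w\,a_{J\setminus\nu}$ if $\nu\in J$ and to $0$ otherwise. If $i<c$, every $w\,a_I$ with $|I|=i$ is hit: take $\nu\notin I$ and $J=I\cup\{\nu\}$. If $i=c$, nothing maps in, and $w\,a_1\cdots a_c$ contributes one dimension.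

For $r=1$ and $i=c$: $x_\nu a_1\cdots a_c\mapsto\pm w\,a_{\{1,\dots,c\}\setminus\nu}$ is injective, so there is no homology.

Thus $\mathrm H_i(K)$ sits in internal degree $i+1$ for $1\le i\le c-1$, while $\mathrm H_c(K)$ has dimension $\mathrm h_c=1$ and internal degree $c+2$.

**Step 3.** *We compute $\mathrm H(t)$.* The graded Euler characteristic of $K$ is $(1-s)^c(1+cs+s^2)$, so Step 2 gives
$$1+\sum_{i=1}^{c-1}(-1)^i\mathrm h_is^{i+1}+(-1)^cs^{c+2}=(1-s)^c(1+cs+s^2).$$
Put $s=-t$: $1-\sum_{i=1}^{c-1}\mathrm h_it^{i+1}+t^{c+2}=(1+t)^c(1-ct+t^2)$. Since $\mathrm h_c=1$,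
$$1-\mathrm H(t)=(1+t)^c(1-ct+t^2)-t^{c+1}(1+t).$$

**Step 4.** *We compute the Poincaré series.* By Levin–Avramov (*Factoring out the socle of a Gorenstein ring*, J. Algebra 55 (1978)), for an artinian Gorenstein local ring of embedding dimension $\ge2$,
$$\mathrm P_k^{S/\operatorname{soc}S}(t)^{-1}=\mathrm P_k^S(t)^{-1}-t^2 .$$
The ring $S/\operatorname{soc}S$ has square-zero maximal ideal $\cong k^c$, so its Poincaré series satisfies $\mathrm P=1+ct\,\mathrm P$, that is, $\mathrm P=1/(1-ct)$. Hence $\mathrm P_k^S=1/(1-ct+t^2)$, and with Step 3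
$$\mathrm P_k^S(t)(1-\mathrm H(t))=(1+t)^c-t^{c+1}(1+t)\,\mathrm P_k^S(t).$$

**Step 5.** *We raise the embedding dimension.* For $e\ge c$ let $R=S[[z_1,\dots,z_{e-c}]]$. It has embedding dimension $e$ and depth $e-c$, so $c$ is unchanged. The $z_i$ form a regular sequence, so the Koszul complex of $R$ on $x_1,\dots,x_c,z_1,\dots,z_{e-c}$ has the homology of the Koszul complex of $R/(z_1,\dots,z_{e-c})=S$ on $x_1,\dots,x_c$, and the $\mathrm h_j$ are unchanged. If $F$ is a minimal resolution of $k$ over $S$, then $F\otimes_SR$ is, by flatness, a resolution of $k[[z_1,\dots,z_{e-c}]]$. Tensoring it over $R$ with the Koszul complex on the $z_i$, which are a regular sequence on this module, gives a minimal resolution of $k$. So $\mathrm P_k^R=(1+t)^{e-c}\mathrm P_k^S$, and by (2) and Step 4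
$$\sum_{n\ge0}D_nt^n=(1+t)^{e-c}\Bigl((1+t)^c-\mathrm P_k^S(t)(1-\mathrm H(t))\Bigr)=t^{c+1}(1+t)^{e-c+1}\,\mathrm P_k^S(t).$$
Thus $D_n=0$ for all $n\le c$, but $D_{c+1}=1$, so $R$ is not Golod. The bound $c+1$ in part 1 cannot be lowered. $\blacksquare$

For $e=c=2$ the last series is $t^3(1+t)/(1-t)^2=t^3+3t^4+5t^5+\cdots$, the same sequence $0,0,0,1,3,5,\dots$ that we computed by hand for $C$.
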